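# Thick and thin states of parallel long paths: trace-reinforced ants without a deterministic limit

## A graph made of bundles and long paths

Take $J+3$ main vertices, called $F,P,N,C_1,\dots,C_J$, where $J\ge 1$ is an integer. Join them as follows.

* One edge $PF$. It is the only edge at $F$.
* Between $N$ and $P$: $m_0$ disjoint paths of length $2$. We call this family the *bundle* $NP$.
* For each $j$, between $C_j$ and $P$: $m_1$ disjoint paths of length $2$, the *bundle* $C_jP$.
* For each $j$, between $N$ and $C_j$: $M$ disjoint paths of length $k$, the *long paths*. The vertices of a long path are $N=v_0,v_1,\dots,v_k=C_j$, and its $i$-th edge is $v_{i-1}v_i$. Edge number $1$ is the one at $N$, edge number $k$ the one at $C_j$.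

Call this graph $\mathcal G_J$. It is finite and connected. It is simple if $k\ge2$, since then every main vertex pair other than $P,F$ is joined only through intermediate vertices. The numbers $m_0,m_1,M,k$ will be fixed later; $M$ and $k$ will be very large.

Now put weights in $(0,1]$ on the edges and think of them as conductances. One long path whose weights in the middle are tiny conducts almost nothing. But there are $M$ of them in parallel between $N$ and $C_j$, so their total conductance can be large or small, depending on how deep the weights dip in the middle. The proof turns on two families of weights along the long paths to one $C_j$: in a "thick" family the weights fall from both ends like $\theta,\theta^2,\theta^3,\dots$ and the $M$ paths together conduct very well; in a "thin" family the weights dip much deeper and all $M$ paths together conduct almost nothing. We shall see that a certain reinforced process can settle in either family, independently for each $j$, and that the weights at the $C_j$-end are then visibly different.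

## Reinforced ants and the conjectured deterministic limit

Here is the process. Let $\mathcal G=(V,E)$ be a finite connected graph (multiple edges allowed a priori) with two distinct distinguished nodes $N$ (the nest) and $F$ (the food). Each edge has a weight $W_e(n)$ at time $n$, with $W_e(0)=1$. For $n\ge1$ the $n$-th ant performs a random walk from $N$, stopped when it first hits $F$; at a vertex $v$ it crosses the edge $e\ni v$ with probability $W_e(n-1)/\sum_{e'\ni v}W_{e'}(n-1)$. Given the first $n-1$ walks, the $n$-th walk depends on the past only through these weights. Afterwards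
$$W_e(n)=W_e(n-1)+1\ \text{ if the $n$-th ant crossed $e$ at least once},\qquad W_e(n)=W_e(n-1)\ \text{ otherwise.}$$
So only the *trace* of the ant (the set of edges it crossed) counts, not how often each edge was crossed. An ant that walks $N,x,N,x,F$ reinforces $Nx$ by $1$ only.

**Conjecture.** On all graphs with no multiple edges linked to $F$, there is a deterministic family $(\chi_e)_{e\in E}$ such that $(W_e(n)/n)_{e\in E}\to(\chi_e)_{e\in E}$ almost surely as $n\to\infty$.

The problem comes from Daniel Kious, Cécile Mailler and Bruno Schapira, "The trace-reinforced ants process does not find shortest paths", arXiv:2106.10559 (2021). We shall prove that the conjecture is false, already on $\mathcal G_1$ with suitable parameters.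

**Normalization.** Put $w_e(n)=W_e(n)/(n+1)\in(0,1]$. Multiplying all weights by a constant does not change the walk, so the probability that ant $n+1$ crosses $e$, given the past, is a function $p_e(w(n))$ of the normalized weights. From $W_e(n+1)=W_e(n)+\mathbf 1\{\text{ant }n+1\text{ crosses }e\}$ we get
$$w_e(n+1)-w_e(n)=\frac{\mathbf 1\{\text{ant }n+1\text{ crosses }e\}-w_e(n)}{n+2}. \tag{1}$$
The mean drift of $w_e$ thus has the sign of $p_e(w)-w_e$. If a box of weight vectors has the property that on the whole box $p_e$ exceeds every lower face and stays below every upper face, then the process, once well inside, has a positive chance of never leaving. Two disjoint boxes of this kind, both reachable, would refute the conjecture.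

**Two small cases by hand.** If $\mathcal G$ is the path $N-P-F$, every ant crosses both edges and $W_e(n)/n\to1$.

Next let $\mathcal G$ have two edges, $NF$ and a dangling edge $ND$. Then $w_{NF}=1$ always. With $w=w_{ND}$, the ant crosses $ND$ if and only if its first step does, so $p(w)=\frac{w}{w+1}$ and $p(w)-w=-\frac{w^2}{1+w}\le-\frac{w^2}2$. By (1), $w(n)$ is a nonnegative supermartingale, so it converges almost surely. Also, by Jensen, $\mathbb E\,w(n+1)\le\mathbb E\,w(n)-\frac{(\mathbb E\,w(n))^2}{2(n+2)}$. If the decreasing sequence $\mathbb E\,w(n)$ had a limit $\ell>0$, the sum of the decrements would be at least $\sum\frac{\ell^2}{2(n+2)}=\infty$, which is impossible. So $\mathbb E\,w(n)\to0$, and by Fatou the almost sure limit is $0$. The limit is deterministic: $1$ on $NF$ and $0$ on $ND$.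

## Crossing probabilities as voltages

We recall the facts on finite electrical networks that we use. Edges carry conductances $c(e)>0$, and the walk chooses edges with probability proportional to conductance. $T_X$ denotes the hitting time of $X$.

* The function $v(x)=\mathbb P_x(T_U<T_Z)$ is the *voltage* with value $1$ on $U$ and $0$ on $Z$: it is harmonic off $U\cup Z$, that is, $\sum_yc(x,y)(v(x)-v(y))=0$ there. The *current* from $x$ to $y$ along an edge is $c(x,y)(v(x)-v(y))$, and harmonicity is Kirchhoff's node law. The total current leaving $U$ equals the total current entering $Z$; it is the *effective conductance* $C_{\rm eff}(U\leftrightarrow Z)$.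
* Series and parallel laws: conductances in parallel add; in series, their inverses add. A part of a network attached to the rest only at $x$ and $y$, with no vertex of $U\cup Z$ except possibly $x,y$, carries from $x$ to $y$ the current $C\,(v(x)-v(y))$, where $C$ is its effective conductance.
* Rayleigh monotonicity: $C_{\rm eff}$ is nondecreasing in the edge conductances; deleting edges does not increase it and gluing vertices does not decrease it.
* Maximum principle: if a function is harmonic off a set $D$ in a finite connected network and is nonnegative on $D\ne\emptyset$, it is nonnegative everywhere.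

Two remarks will be used all the time.

**(R1)** Suppose every path from $*$ to $F$ passes through a vertex $z$. Let $L=C_{\rm eff}(z\leftrightarrow *)$ and $\kappa=C_{\rm eff}(z\leftrightarrow F)$. Then $\mathbb P_z(T_*<T_F)=\dfrac{L}{L+\kappa}$.

Indeed, let $h$ be the voltage with $h(*)=1$, $h(F)=0$. Cutting at $z$ separates $*$ from $F$. The piece containing $*$ sends the current $L(1-h(z))$ into $z$, the piece containing $F$ takes $\kappa h(z)$ out, and any other piece at $z$ carries no current. Kirchhoff at $z$ gives $L(1-h(z))=\kappa h(z)$.

**(R2)** Deleting a part of the network attached at a single vertex $z$, and containing neither the starting point nor any target (other than possibly $z$ itself), changes no hitting probability between targets and no effective conductance between remaining vertices: excursions into it return to $z$.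

**The modified network.** Let $e=xy\ne PF$ be an edge of $\mathcal G_J$ with weight $w_e$. Delete $e$ and attach two pendant edges $x*$ and $y*'$, both of conductance $w_e$. Until the first crossing of $e$, the original walk behaves like the walk in this network: crossing $e$ from $x$ means stepping to $*$, crossing it from $y$ means stepping to $*'$. Hence
$$p_e(w)=\mathbb P_N\big(T_{\{*,*'\}}<T_F\big)\quad\text{in the modified network.} \tag{2}$$

On $\mathcal G_J$ every ant crosses $PF$, so $w_{PF}(n)=1$ for all $n$. Write $E'=E\setminus\{PF\}$; from now on $w\in(0,1]^{E'}$ and $w_{PF}=1$. Let $S_0$ be the conductance of the bundle $NP$ and $S_1^{(j)}$ that of $C_jP$. As weights are at most $1$, a path of length $2$ conducts at most $\frac12$, so $S_0\le m_0/2$ and $S_1^{(j)}\le m_1/2$.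

## Geometric profiles on a path at the nest

**A dangling edge.** Let a dangling edge of weight $w$ hang at $N$ and let $\kappa=C_{\rm eff}(N\leftrightarrow F)$. By (R1), $p=\frac{w}{w+\kappa}$. For instance, if the rest of the graph is the path $N-P-F$ with both weights $1$, then $\kappa=\frac12$ and $p-w=\frac{w(1/2-w)}{w+1/2}$, which is positive for $0<w<\frac12$ and negative for $w>\frac12$. In general, write $\kappa=1-\rho$: the drift is positive for $0<w<\rho$ and negative for $w>\rho$.

**A dangling path.** Now hang a path with weights $u_1,u_2,\dots$ at $N$. The ant crosses edge $i$ with probability $\frac{L}{L+\kappa}$, where $L=(\sum_{i'\le i}1/u_{i'})^{-1}$. For geometric weights the computation is exact.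

**Lemma 1.** Let $0<x<1$, $0\le\rho<1$, $i\ge1$ and $L=\big(\sum_{i'=1}^ix^{-i'}\big)^{-1}$. Then $L=x^i\frac{1-x}{1-x^i}$ and
$$\frac{L}{L+1-\rho}=x^i\cdot\frac{1-x}{(1-\rho)+x^i(\rho-x)}. \tag{3}$$
The fraction on the right is $>1$, $=1$ or $<1$ according as $x<\rho$, $x=\rho$ or $x>\rho$.

**Proof.** $\sum_{i'=1}^ix^{-i'}=x^{-i}(1+x+\dots+x^{i-1})=x^{-i}\frac{1-x^i}{1-x}$. Multiplying numerator and denominator of $\frac L{L+1-\rho}$ by $1-x^i$ gives the denominator $x^i(1-x)+(1-\rho)(1-x^i)=(1-\rho)+x^i(\rho-x)$. In (3), numerator minus denominator is $(1-x)-(1-\rho)-x^i(\rho-x)=(\rho-x)(1-x^i)$. $\square$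

So with $\kappa=1-\rho$ the profile $u_i=\rho^i$ reproduces itself; a profile of smaller ratio is pushed up, one of larger ratio is pushed down. This is where the geometric profiles come from.

**The first attempt at a second state, and where it stops.** One would like a state in which a long path dies and another in which it lives. The obvious attempt is to let it die at its entrance $N$. This cannot be done: the next lemma, which holds for *every* weight vector, shows that the first edge always has upward drift when its weight is below
$$\mu=\frac1{1+(m_0+m_1J)/2}.$$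

**Lemma 2.** Let $w\in(0,1]^{E'}$ be arbitrary. Fix a long path from $N$ to $C=C_j$, with weights $u_1,\dots,u_k$, and its edge $i$. In the modified network attach $*$ at $v_{i-1}$ and $*'$ at $v_i$, and let $h(x)=\mathbb P_x(T_{\{*,*'\}}<T_F)$. Put
$$L=\Big(\sum_{i'\le i}\frac1{u_{i'}}\Big)^{-1},\qquad R=\Big(\sum_{i'\ge i}\frac1{u_{i'}}\Big)^{-1},$$
the conductances of the branch from $N$ to $*$ and of the branch from $C$ to $*'$. Then
$$h(N)\ge\frac{L}{L+1-\mu},\qquad h(C)\ge\frac{R}{R+1-\mu}.$$

**Proof.** Let $H$ be the modified network without the branch from $N$ to $*$ (the vertex $N$ stays), and let $\varphi(y)=\mathbb P_y(T_N<T_F)$ in $H$, where $*'$ is an ordinary (reflecting) leaf. We compare $h$ with $h(N)\varphi$ on $H$. The removed branch touches $H$ only at $N$, so both functions are harmonic on $H$ off $\{N,F,*'\}$. They agree at $N$ (value $h(N)$) and at $F$ (value $0$), and $h(*')=1\ge h(N)\varphi(*')$. By the maximum principle $h\ge h(N)\varphi$ on $H$.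

The branch brings the current $L(1-h(N))$ into $N$. By Kirchhoff at $N$,
$$L(1-h(N))=\sum_{y\in H}c(N,y)\big(h(N)-h(y)\big)\le h(N)\sum_{y\in H}c(N,y)\big(1-\varphi(y)\big)=h(N)\,C_{\rm eff}(N\leftrightarrow F;H).$$
To bound this conductance from above, glue together $N$, $C_1,\dots,C_J$, all interior vertices of all long paths, and $*'$. The glued vertex is joined to $P$ by a conductance $\sigma=S_0+\sum_jS_1^{(j)}\le(m_0+m_1J)/2$, and $P$ to $F$ by conductance $1$. So $C_{\rm eff}(N\leftrightarrow F;H)\le\frac{\sigma}{1+\sigma}=1-\frac1{1+\sigma}\le1-\mu$. Hence $L(1-h(N))\le(1-\mu)h(N)$, which is the first bound. The second follows by the same argument with $(N,*)$ and $(C,*')$ exchanged: remove the branch from $C$ to $*'$, compare $h$ with $h(C)\,\mathbb P_\cdot(T_C<T_F)$, apply Kirchhoff at $C$, and glue the same vertices, with $*$ in place of $*'$. $\square$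

For $i=1$ we have $L=u_1$, so $p_e(w)=h(N)\ge\frac{u_1}{u_1+1-\mu}>u_1$ whenever $u_1<\mu$. No trap can hold the entrance edge near zero. The only place left is the far end, and there the bound on $h(C)$ says: an ant that *is* at $C$ also tends to push the edges up. What remains at our disposal is the probability that the ant gets to $C$ at all.

## The far end, and how deep the weights must dip

This section is heuristic except where a computation is displayed; the rigorous estimates follow later. Look at an edge of a long path near $C=C_j$, with branch conductance $R$ from $C$. Let $G$ be the total conductance of the other $M-1$ long paths between $N$ and $C$, write $S_1=S_1^{(j)}$ and $\kappa_1=\frac{S_1}{1+S_1}$.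

*Thin state, $G$ negligible.* The ant reaches $C$ only through $P$, with probability $\mathbb P_P(T_C<T_F)=\frac{S_1}{S_1+1}=\kappa_1$. Once at $C$, it sees the conductance $\big(\frac1{S_1}+1\big)^{-1}=\kappa_1$ toward $F$, so it enters the branch and reaches $*'$ before $F$ with probability $\frac{R}{R+\kappa_1}$. The two occurrences of $\kappa_1$ are the same number, and the product is
$$\kappa_1\cdot\frac{R}{R+\kappa_1}=\frac{R}{1+R/\kappa_1}\le\frac{R}{1+R}.$$
This is (3) with $\rho=0$. By Lemma 1, seen from $C$ a geometric profile of *any* ratio $s>0$ is pushed down.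

*Thick state, $G$ large.* Then $N$ and $C$ have nearly the same voltage, so $p_e=h(N)\approx h(C)\ge\frac R{R+1-\mu}$, and a profile of ratio $\theta<\mu$ is pushed up.

*Consistency.* $G$ is produced by the profiles themselves. In the thick state let the weights fall from both ends like $\theta^i$; the bottom weight is $\theta^{k/2}$, and we need $M\theta^{k/2}$ large. In the thin state let them fall from $N$ with ratio $r$ along $a$ edges and from $C$ with ratio $s$ along $c$ edges, down to $\beta=r^a=s^c$; we need $M\beta$ small (compared with $s$, as we shall see). At the $N$-end, Lemma 1 asks for $\theta<\mu$ in the thick state, and in the thin state for $r>\rho_0$, where $1-\rho_0$ is a lower bound for the conductance from $N$ to $F$. We shall have bundle weights at least $\frac18$, hence $S_0\ge m_0/16$ and $\rho_0=\frac1{1+m_0/16}$. Therefore $\theta<\mu<\rho_0<r$ is forced on us.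

*The symmetric choice fails.* Take $s=r$, $a=c$, $k\ge2c$. Then $\beta=r^c$ and $\theta^{k/2}\le\theta^c$. If $M\beta\le1$, then $M\theta^{k/2}\le M\beta(\theta/r)^c<1$. The two requirements contradict each other because $\theta<r$.

*The way out.* The thin profile may fall from $C$ as fast as we like. Take $s=r^3$ and $a=3c$. Then $c$ edges suffice at the $C$-end, and $3c$ of the $4c$ edges are used for falling from $N$: the bottom is $r^{3c}$. The thick profile has the bottom $\theta^{2c}$ on the same $4c$ edges. So it is enough that $\theta^2>r^3$, which is compatible with $\theta<r$, and then an $M$ of order $r^{-3c}$ works when $c$ is large.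

*Why a flat stretch is needed.* An edge can be crossed from either side, and the bound we shall use is $\frac{L}{L+1-\rho_0}+(1+\delta)\frac{R}{1+R}$ with a small $\delta\ge0$. Suppose the two slopes meet directly, and look at $i=a$, where the profile has its bottom $\beta\le s$. On the profile, $L=\beta\frac{1-r}{1-\beta}\ge\beta(1-r)$. The branch from $C$ consists of edges with weights $s,\dots,s^c$ and of edge $a$ itself, so $R\ge\beta\big(1+\frac1{1-s}\big)^{-1}\ge0.49\,\beta$ for the tiny $s$ below. Since also $L,R\le\beta$, the bound is at least $\frac{L+R}{1+\beta}\ge\beta\,\frac{1.49-r}{1+\beta}>\beta$, and it does not push downward. Inserting $q$ edges of constant weight $\beta$ in the middle makes the contribution from across the middle at most about $\beta/q$, which repairs this. The price is a factor $\theta^{q/2}$ in the thick state, which does not depend on $c$.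

## Constants, boxes, and the theorem

Fix $J\ge1$ ($J=1$ suffices to disprove the conjecture). Put
$$m_0=10^4J,\quad m_1=5,\quad r=\tfrac1{600J},\quad s=r^3,\quad\theta=\tfrac1{10^4J},\quad q=\tfrac{16}s=16(600J)^3,$$
$$\mu=\frac1{1+(m_0+m_1J)/2}=\frac1{1+5002.5J}>\theta,\qquad\rho_0=\frac1{1+m_0/16}=\frac1{1+625J}<r.$$
Note that $q$ is an even integer and $s=\frac1{2.16\cdot10^8J^3}<\theta$. For an integer $c\ge1$ let
$$a=3c,\qquad\beta=r^a=s^c,\qquad k=a+q+c=4c+q\ \text{ (even)},\qquad M=\Big\lfloor\frac{s\beta^{-1}}{36}\Big\rfloor .$$
Define $\eta$, which does not depend on $c$, by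
$$1+\eta=\frac{1-\theta}{(1-\mu)+\theta(\mu-\theta)}.$$
This is the fraction in (3) with $x=\theta$, $\rho=\mu$, $i=1$; numerator minus denominator is $(\mu-\theta)(1-\theta)>0$, so $\eta>0$.

**Choice of $c$.** We have $\theta^2/r^3=10^{-8}J^{-2}\cdot2.16\cdot10^8J^3=2.16\,J>1$ and $k/2=2c+q/2$. Since $M-1\ge\frac{s}{36}r^{-3c}-2$,
$$(M-1)\theta^{k/2}\ge\frac s{36}\,\theta^{q/2}\Big(\frac{\theta^2}{r^3}\Big)^c-2\theta^{k/2}\longrightarrow\infty\qquad(c\to\infty).$$
Fix $c$ so large that $M\ge2$ and
$$\tfrac12(M-1)(1-\theta)\theta^{k/2}\ge\frac{2(1+\eta)}\eta. \tag{H}$$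
From here on $\mathcal G_J$ is the graph of the first section with these parameters.

**Theorem.** For $A\subset\{1,\dots,J\}$ let $\Omega_A$ be the event that for every edge $e$ joining some $C_j$ to a long path,
$$\liminf_nW_e(n)/n\ge\theta\ \text{ if }j\in A,\qquad\limsup_nW_e(n)/n\le s\ \text{ if }j\notin A.$$
Then $\mathbb P(\Omega_A)>0$ for each of the $2^J$ sets $A$.

**Corollary.** The conjecture is false, already for $J=1$: $\mathcal G_1$ is simple and $F$ has degree one.

**Proof of the Corollary.** Suppose $W_e(n)/n\to\chi_e$ almost surely with $\chi_e$ deterministic, where $e$ joins $C_1$ to a long path. Since $\mathbb P(\Omega_{\{1,\dots,J\}})>0$, we get $\chi_e\ge\theta$. Since $\mathbb P(\Omega_\emptyset)>0$, we get $\chi_e\le s<\theta$. This is a contradiction. $\square$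

**Definition (boxes).** Let
$$l_i=\theta^{\min(i,\,k+1-i)},\qquad b_i=\begin{cases}r^i&1\le i\le a,\\ \beta&a<i\le a+q,\\ s^{k+1-i}&a+q<i\le k.\end{cases}$$
So $l_k=\theta$, $b_k=s$ and $\min_ib_i=\beta$. The box $T_A$ is the set of $w\in(0,1]^{E'}$ such that

* $w_e\ge\frac18$ for all bundle edges;
* $u_i\ge l_i$ for all edges of all long paths to $C_j$, $j\in A$;
* $u_i\le b_i$ for all edges of all long paths to $C_j$, $j\notin A$.

For example, if $c$ were $2$ and $q$ were $2$ (only to see the shape), then $k=10$, the thin profile would be $r,r^2,\dots,r^6,\ \beta,\beta,\ s^2,s$ with $\beta=r^6=s^2$, and the thick profile $\theta,\theta^2,\theta^3,\theta^4,\theta^5,\theta^5,\theta^4,\theta^3,\theta^2,\theta$.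

**Proposition.** There is $\eta_*>0$ such that for all $w\in T_A$:

* $p_e(w)\ge\frac18+\eta_*$ for bundle edges;
* $p_e(w)\ge l_i+\eta_*$ for $i$-th edges of long paths to $C_j$, $j\in A$;
* $p_e(w)\le b_i-\eta_*$ for $i$-th edges of long paths to $C_j$, $j\notin A$.

## Inward drift traps the process: the Theorem from the Proposition

Choose $\zeta>0$ with $\zeta\le\eta_*$ and $\zeta<\min\{\frac12\beta,\,1-\theta,\,\frac78\}$.

**Step 1: the noise is small.** The purpose is to compare $W_e(n)$ with the sum of the crossing probabilities, uniformly in time. Let $\mathcal F_n$ be generated by the first $n$ walks and let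
$$M^e_n=\sum_{j\le n}\big(\mathbf 1\{\text{ant }j\text{ crosses }e\}-p_e(w(j-1))\big),$$
a martingale with increments at most $1$ in absolute value. Azuma–Hoeffding says $\mathbb P(|M^e_n-M^e_{n_0}|\ge t\mid\mathcal F_{n_0})\le2e^{-t^2/(2(n-n_0))}$. With $t=\frac\zeta2(n+1)$ and a union bound,
$$\mathbb P\Big(\exists e\in E',\,n>n_0:\ |M^e_n-M^e_{n_0}|\ge\tfrac\zeta2(n+1)\,\Big|\,\mathcal F_{n_0}\Big)\le|E'|\sum_{n>n_0}2e^{-\frac{\zeta^2(n+1)^2}{8(n-n_0)}}\le|E'|\sum_{n>n_0}2e^{-\zeta^2(n+1)/8}.$$
The last series converges, so we can fix $n_0$ such that the right side is at most $\frac12$ and $\frac1{n_0+1}\le\zeta$.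

**Step 2: reaching $T_A$ with margin $\zeta$.** Let $S$ be the union of $PF$, all bundle edges, and all long paths to $C_j$, $j\in A$. The edge set $S\setminus\{PF\}$ is connected and contains $N$ and $P$. So a walk from $N$ can cross all its edges and no others, end at $P$, and then step to $F$. As $F$ is adjacent only to $P$, this is a possible walk of an ant, with trace $S$. All weights are positive, so with positive probability the first $n_0$ ants all have trace $S$. Then $w_e(n_0)=1$ for $e\in S$ and $w_e(n_0)=\frac1{n_0+1}\le\zeta$ otherwise. All lower bounds defining $T_A$ hold with margin $\zeta$, since $1\ge\theta+\zeta\ge l_i+\zeta$ and $1\ge\frac18+\zeta$. All upper bounds hold with margin $\zeta$, since $\zeta\le\beta-\zeta\le b_i-\zeta$.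

**Step 3: staying in $T_A$.** Work on the event of Step 2 intersected with the event that $|M^e_n-M^e_{n_0}|<\frac\zeta2(n+1)$ for all $n>n_0$ and $e\in E'$. By Step 1 the latter has conditional probability at least $\frac12$, so the intersection has positive probability. Suppose $\tau=\min\{n>n_0:w(n)\notin T_A\}<\infty$. Then $w(n)\in T_A$ for $n_0\le n\le\tau-1$, and the Proposition applies to each term of
$$W_e(\tau)=W_e(n_0)+\sum_{n=n_0}^{\tau-1}p_e(w(n))+M^e_\tau-M^e_{n_0}.$$
If a lower bound $w_e\ge\lambda$ is violated at time $\tau$, then on the other hand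
$$W_e(\tau)\ge(\lambda+\zeta)(n_0+1)+(\lambda+\zeta)(\tau-n_0)-\tfrac\zeta2(\tau+1)=(\lambda+\tfrac\zeta2)(\tau+1)>\lambda(\tau+1),$$
so $w_e(\tau)>\lambda$, a contradiction. If an upper bound $w_e\le\lambda$ is violated, then
$$W_e(\tau)\le(\lambda-\zeta)(n_0+1)+(\lambda-\zeta)(\tau-n_0)+\tfrac\zeta2(\tau+1)=(\lambda-\tfrac\zeta2)(\tau+1)<\lambda(\tau+1),$$
again a contradiction. So $\tau=\infty$, and with positive probability $w(n)\in T_A$ for all $n\ge n_0$. An edge joining $C_j$ to a long path is a $k$-th edge; since $l_k=\theta$, $b_k=s$ and $W_e(n)/n\sim w_e(n)$, the event $\Omega_A$ holds there. $\square$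

It remains to prove the Proposition. Fix $w\in T_A$. Each two-path of a bundle has conductance between $\frac1{16}$ and $\frac12$, so
$$S_0\ge\frac{m_0}{16}=625J\ge1,\qquad\frac5{16}\le S_1^{(j)}\le\frac52.$$

## Bundle edges stay above one eighth

The purpose of this section is the first line of the Proposition. Let $\alpha=\frac18$ and let $e$ lie in the bundle between $P$ and $X\in\{N,C_1,\dots,C_J\}$, consisting of $m\ge5$ two-paths.

**Step 1: start at $P$.** The ant visits $P$ before $F$. By the strong Markov property at $T_P$, it crosses $e$ after $T_P$ and before $T_F$ with probability $\mathbb P_P(\text{cross }e\text{ before }T_F)$, so $p_e(w)$ is at least this. In the modified network identify $*$ and $*'$. Since $F$ is attached only to $P$, with conductance $1$, (R1) with $z=P$ gives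
$$\mathbb P_P(\text{cross }e\text{ before }T_F)=\frac K{K+1},\qquad K=C_{\rm eff}(P\leftrightarrow*)\ \text{ without }F.$$

**Step 2: a lower bound for $K$.** By Rayleigh we may delete all edges outside the bundle. Let the two-path containing $e$ be $P-d-X$ with weights $f=w_{Pd}\ge\alpha$ and $g=w_{dX}\ge\alpha$, and let $\Gamma\ge(m-1)\alpha/2$ be the conductance of the other $m-1$ two-paths.

If $e=Pd$, then $*$ is joined to $P$ directly by conductance $f$, and also along $P\to X\to d\to*$ by $\Gamma,g,f$ in series. Hence
$$K\ge f+\Big(\frac1\Gamma+\frac1g+\frac1f\Big)^{-1}\ge\alpha+\alpha\Big(\frac2{m-1}+2\Big)^{-1}=\alpha\Big(1+\frac{m-1}{2m}\Big)\ge\frac75\alpha.$$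
If $e=dX$, then $*$ is reached along $P\to d\to*$ (conductances $f,g$) and along $P\to X\to*$ (conductances $\Gamma,g$). Hence
$$K\ge\Big(\frac1f+\frac1g\Big)^{-1}+\Big(\frac1\Gamma+\frac1g\Big)^{-1}\ge\alpha\Big(\frac12+\frac{m-1}{m+1}\Big)\ge\frac76\alpha.$$
So $K\ge\frac7{48}$ in both cases, and $p_e(w)\ge\frac{7/48}{55/48}=\frac7{55}=\frac18+\frac1{440}$.

(With $m=3$ the bracket in the second case would equal $1$, and $\frac{\alpha}{1+\alpha}<\alpha$ would give nothing. This is why the bundles have at least five two-paths.)

## Thick long paths are pushed up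

The purpose of this section is the second line of the Proposition. Fix a long path to $C=C_j$ with $j\in A$ and its edge $i$, and use $h,L,R$ from Lemma 2, so $p_e(w)=h(N)$.

**Step 1: the half near $N$, $i\le k/2$.** For $i'\le i$ we have $u_{i'}\ge l_{i'}=\theta^{i'}$, so $L\ge\Lambda:=\big(\sum_{i'\le i}\theta^{-i'}\big)^{-1}$. By Lemma 2 and (3) with $x=\theta$, $\rho=\mu$,
$$p_e(w)\ge\frac{\Lambda}{\Lambda+1-\mu}=\theta^i\,\frac{1-\theta}{(1-\mu)+\theta^i(\mu-\theta)}\ge(1+\eta)\,\theta^i=(1+\eta)\,l_i,$$
because $\theta^i\le\theta$ and $\mu>\theta$.

**Step 2: the half near $C$, seen from $C$.** Let $i>k/2$ and $t=k+1-i\le k/2$. For $i'\ge i$ we have $u_{i'}\ge l_{i'}=\theta^{k+1-i'}$, so $R\ge\big(\sum_{j'=1}^t\theta^{-j'}\big)^{-1}$, and the computation of Step 1 with the bound on $h(C)$ in Lemma 2 gives $h(C)\ge(1+\eta)\theta^t$.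

**Step 3: from $N$ the ant almost surely gets to $C$ or to the targets.** The purpose is to replace $h(C)$ by $h(N)$, losing only half of $\eta$. Let $B=\{C,*,*'\}$ and $h_B(x)=\mathbb P_x(T_B<T_F)$. At time $T_B$ the function $h$ takes one of the values $h(C),1,1$, all at least $h(C)$, so the strong Markov property gives $h(N)\ge h_B(N)\,h(C)$.

The function $h_B$ is the voltage equal to $1$ on $B$ and $0$ at $F$. The total current leaving $B$ equals the current into $F$, which is $1\cdot h_B(P)\le1$. Every edge current leaving $B$ is nonnegative. The other $M-1$ long paths between $C$ and $N$, with total conductance $G$, carry the current $G(1-h_B(N))$ out of $C$. Hence $G(1-h_B(N))\le1$, that is, $h_B(N)\ge1-\frac1G$.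

Since $j\in A$, each of these paths has conductance at least
$$\Big(\sum_{i'=1}^kl_{i'}^{-1}\Big)^{-1}=\Big(2\sum_{i'\le k/2}\theta^{-i'}\Big)^{-1}\ge\Big(\frac{2\theta^{-k/2}}{1-\theta}\Big)^{-1},$$
so $G\ge\frac12(M-1)(1-\theta)\theta^{k/2}\ge\frac{2(1+\eta)}\eta$ by (H). Altogether
$$p_e(w)\ge\Big(1-\frac{\eta}{2(1+\eta)}\Big)(1+\eta)\theta^t=\Big(1+\frac\eta2\Big)l_i.$$

## Thin long paths are pushed down

The purpose of this section is the third line of the Proposition. Fix a long path to $C=C_j$ with $j\notin A$ and its edge $i$, with $*,*',L,R$ as in Lemma 2.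

**Step 1: split according to the side of the crossing.** The modified walk is absorbed at $*$ or at $*'$ before $F$. The probability of absorption at $*$ does not decrease if $*'$ is made a reflecting leaf, so that the walk continues after visiting it; and such a leaf may be deleted by (R2). The same holds with $*$ and $*'$ exchanged. Hence
$$p_e(w)\le P_1+P_2,$$
where $P_1=\mathbb P_N(T_*<T_F)$ in the network with edge $i$ replaced by the pendant edge to $*$ only, and $P_2=\mathbb P_N(T_{*'}<T_F)$ in the network with the pendant edge to $*'$ only.

**Step 2: crossing from the $N$-side.** By (R1) with $z=N$, $P_1=\frac{L}{L+\kappa}$, where $\kappa=C_{\rm eff}(N\leftrightarrow F)$ in the network without the branch from $N$ to $*$. Keeping only the bundle $NP$ and $PF$, Rayleigh gives $\kappa\ge\frac{S_0}{1+S_0}\ge1-\rho_0$, since $S_0\ge m_0/16$. So $P_1\le\frac L{L+1-\rho_0}$.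

**Step 3: crossing from the $C$-side.** Here we make the cancellation of the two factors $\kappa_1$ rigorous. Write $S_1=S_1^{(j)}$ and $\kappa_1=\frac{S_1}{1+S_1}\in[\frac5{21},1)$. To reach $*'$ the walk must visit $C$. By the strong Markov property at $T_C$, (R1) with $z=C$, and (R2),
$$P_2=v(N)\cdot\frac{R}{R+\kappa'},$$
where

* $\kappa'=C_{\rm eff}(C\leftrightarrow F)$ in the network without the branch from $C$ to $*'$; keeping only the bundle $CP$ and $PF$ gives $\kappa'\ge\kappa_1$;
* $v(x)=\mathbb P_x(T_C<T_F)$ in the network without the fixed long path. Removing it changes nothing here: its remnant at $N$ is a dangling path, and its remnant at $C$ is not visited before $T_C$.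

We bound $v(N)$. Let $G$ be the total conductance of the other $M-1$ long paths between $N$ and $C$. Each has conductance at most $\min_iu_i\le\beta$, because $j\notin A$, so $G\le M\beta$. For the voltage $v$ (equal to $1$ at $C$ and $0$ at $F$) these paths carry the current $I=G(1-v(N))\le G$ from $C$ to $N$. From $N$ this current flows on to $P$ through the remaining part: the bundle $NP$ together with the long paths and bundles of the other $C_{j'}$. That part is attached to its complement only at $N$ and $P$, and its effective conductance between $N$ and $P$ is some $\hat S_0\ge S_0\ge1$. Hence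
$$v(N)-v(P)=\frac I{\hat S_0}\le G.$$
At $P$ the current $v(P)$ into $F$ equals the current arriving from $N$ plus that arriving from $C$ through the bundle: $v(P)=I+S_1(1-v(P))$. So $v(P)=\frac{S_1+I}{1+S_1}\le\kappa_1+G$ and $v(N)\le\kappa_1+2G$. Therefore
$$P_2\le\frac{(\kappa_1+2G)R}{\kappa_1+R}=\Big(1+\frac{2G}{\kappa_1}\Big)\frac{R}{1+R/\kappa_1}\le(1+\delta)\frac R{1+R},\qquad\delta:=9M\beta,$$
because $\kappa_1\le1$ and $\frac{2G}{\kappa_1}\le\frac{42}5M\beta\le9M\beta$. The choice $M\le s\beta^{-1}/36$ gives $\delta\le s/4$.

**Step 4: put $u=b$.** We have shown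
$$p_e(w)\le\frac L{L+1-\rho_0}+(1+\delta)\frac R{1+R}. \tag{4}$$
The right side increases in $L$ and $R$, and these increase in the weights. Since $u_{i'}\le b_{i'}$, we may insert the values of $L,R$ at $u=b$, and we do so from now on. Note that $\rho_0\le\frac1{626}$, so $\frac1{1-\rho_0}\le\frac{10}9$; thus the first term of (4) is at most $\frac{10}9L$ and the second at most $(1+\delta)R\le1.1\,R$.

**Step 5: the slope at $N$, $i\le a$.** The main term is $L$; the flat stretch makes $R$ harmless. Put $x=b_i=r^i$, so $\beta\le x\le r$. By (3) with ratio $r$ and $\rho=\rho_0$, and since $x\le r$ and $r>\rho_0$,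
$$\frac{L}{L+1-\rho_0}=x\,\frac{1-r}{(1-\rho_0)-x(r-\rho_0)}\le x\,\frac{1-r}{D},\qquad D:=(1-\rho_0)-r(r-\rho_0).$$
Here $0<D\le1$ and $D-(1-r)=(r-\rho_0)(1-r)$, so $\frac{1-r}D=1-\frac{(r-\rho_0)(1-r)}{D}\le1-(r-\rho_0)(1-r)$. Next,
$$r-\rho_0=\frac{1+25J}{600J(1+625J)}\ge\frac{25J}{600J\cdot626J}=\frac{25}{626}\cdot\frac1{600J}\ge\frac r{26},\qquad1-r\ge\frac{599}{600},$$
so the first term of (4) is at most $x(1-\frac r{30})$. The branch from $C$ to $*'$ contains all $q$ flat edges, so $R\le\frac\beta q\le\frac xq$, and the second term is at most $\frac{2x}q=\frac{sx}8\le\frac r{60}x$, as $s=r^3$. Thus $p_e(w)\le(1-\frac r{60})\,b_i$.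

**Step 6: the flat stretch, $i=a+t$ with $1\le t\le q$.** Here both sides matter, but each has a factor to spare. Now $b_i=\beta$. Since $\sum_{i'\le a}r^{-i'}\ge r^{-a}=\beta^{-1}$ and there are $t$ flat edges up to and including edge $i$, $L\le\frac{\beta}{t+1}$. From the other side there are $q-t+1$ flat edges and $\sum_{j'\le c}s^{-j'}\ge\beta^{-1}$, so $R\le\frac\beta{q+2-t}$. Hence
$$p_e(w)\le\beta\Big[\frac{10/9}{t+1}+\frac{1.1}{q+2-t}\Big].$$
The bracket is convex in $t$, so it is largest at $t=1$ or $t=q$. There it equals $\frac59+\frac{1.1}{q+1}$ and $\frac{10/9}{q+1}+0.55$ respectively, both at most $0.56+\frac{1.2}{q+1}\le0.9$. So $p_e(w)\le0.9\,b_i$.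

**Step 7: the slope at $C$, $i=k+1-t$ with $1\le t\le c$.** Now $R$ is the main term, with critical ratio $\rho=0$. Put $y=b_i=s^t$, so $\beta\le y\le s$. At $u=b$, $R=\big(\sum_{j'=1}^ts^{-j'}\big)^{-1}$, and (3) with ratio $s$ and $\rho=0$ gives
$$\frac R{1+R}=\frac{y(1-s)}{1-ys}\le\frac{y(1-s)}{1-s^2}=\frac y{1+s}.$$
With $\delta\le s/4$ the second term of (4) is at most
$$y\,\frac{1+s/4}{1+s}=y\Big(1-\frac{3s/4}{1+s}\Big)\le y\Big(1-\frac{3s}8\Big).$$
The branch from $N$ to $*$ contains all flat edges, so $L\le\frac\beta q\le\frac yq$, and the first term of (4) is at most $\frac{2y}q=\frac s8y$. Thus $p_e(w)\le(1-\frac s4)\,b_i$. This step is where $M\beta$ must be small compared with $s$: the gain from the ratio $s$ has to beat $\delta$.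

**Step 8: a uniform margin.** All bounds in this and the two preceding sections hold for every $w\in T_A$. So the Proposition holds with
$$\eta_*=\min\Big\{\tfrac1{440},\ \tfrac\eta2\min_il_i,\ \min\big(\tfrac r{60},\tfrac1{10},\tfrac s4\big)\min_ib_i\Big\}>0.$$
This proves the Proposition, and with it the Theorem. $\blacksquare$

## Many limit regions on simple series–parallel graphs with $\deg F=1$

The proof gives somewhat more than the Theorem, for every $J\ge1$.

**Disjoint regions.** The $2^J$ boxes $T_A$ are pairwise disjoint: if $j$ lies in exactly one of $A,A'$, then a $k$-th edge of a long path to $C_j$ has weight at least $\theta$ in one of $T_A,T_{A'}$ and at most $s<\theta$ in the other. For each $A$ we showed that with positive probability $(W_e(n)/(n+1))_{e\in E'}$ stays in $T_A$ for all large $n$.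

**Number of limit values.** If $W(n)/n$ converges almost surely on $\mathcal G_J$, the limit takes at least $2^J$ values. Indeed, on the event of staying in $T_A$ the limit satisfies the same non-strict inequalities as $T_A$, in particular $\ge\theta$ on the $k$-th edges for $j\in A$ and $\le s$ on those for $j\notin A$. These conditions exclude each other for different $A$, and each is met with positive probability.

**Restricted classes of graphs.** $\mathcal G_J$ is simple, $F$ has degree one, and $\mathcal G_J$ is a two-terminal series–parallel graph between $N$ and $F$: it is the edge $PF$ in series with the parallel composition of the bundle $NP$ and of $J$ pieces, each of which is the $M$ long paths $NC_j$ in series with the bundle $C_jP$. So restricting the conjecture to simple graphs, to $\deg F=1$, or to series–parallel graphs does not rescue it.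

We have not proved that $W(n)/n$ converges almost surely to a random limit on these graphs; the disproof does not need it.
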